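# The equation $w=t\phi(w)$ and the WAT conjecture on the circle

Throughout, $U$ is the open unit disk, $\phi:U\to U$ is holomorphic, $m$ is normalized Lebesgue measure on $\partial U$, and we write $\phi$ also for the radial boundary function, which exists $m$-almost everywhere on $\partial U$. Except where we say otherwise, $\phi(0)\neq0$.

## The solution $w(t)$ of $w=t\phi(w)$

Fix $t\in U$ and look for solutions $z\in U$ of $z=t\phi(z)$. There is exactly one. The whole talk turns on it as a function of $t$, so we build it first.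

**Lemma 1.** Let $\phi:U\to U$ be holomorphic with $\phi(0)\ne0$. For each $t\in U$ the equation $z=t\phi(z)$ has exactly one solution $z=w(t)$ in $U$. It satisfies $|w(t)|\le|t|$ and $1-t\phi'(w(t))\neq0$. The function $w$ is holomorphic in $U$, the function $\phi(w(t))$ has no zero in $U$ and equals $w(t)/t$ for $t\ne0$, and, with
$$G(t):=\int_{\partial U}\frac{dm(\zeta)}{1-t\,\phi(\zeta)\overline\zeta},$$
we have
$$\frac{t\,w'(t)}{w(t)}=\frac1{1-t\phi'(w(t))}=G(t)=\sum_{n\ge0}t^n\int_{\partial U}\phi(\zeta)^n\zeta^{-n}\,dm(\zeta).\tag{1}$$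
(At $t=0$ the left side is read as its limit.)

**Proof.** Let $|t|<\rho<1$. On $|z|=\rho$ we have $|t\phi(z)|\le|t|<\rho=|z|$, so by Rouché $z-t\phi(z)$ has exactly one zero in $|z|<\rho$, counted with multiplicity. Letting $\rho\uparrow1$, we find exactly one zero $w(t)$ in $U$; letting $\rho\downarrow|t|$, we find $|w(t)|\le|t|$. The zero is simple, that is, $1-t\phi'(w(t))\neq0$. By the implicit function theorem the equation has, near each $t_0$, a holomorphic solution through $w(t_0)$; by uniqueness of the zero it is $w$. So $w$ is holomorphic.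

If $w(t)=0$, then $t\phi(0)=0$, so $t=0$. If $\phi(w(t))=0$, then $w(t)=t\phi(w(t))=0$, so $\phi(0)=0$, which is excluded. Hence $\phi\circ w$ is zero-free, and it equals $w(t)/t$ for $t\neq0$.

Differentiate $w=t\phi(w)$: $w'=\phi(w)+t\phi'(w)w'$, so $w'\,(1-t\phi'(w))=\phi(w)=w/t$. This is the first equality in (1).

For the second, multiply numerator and denominator by $\zeta$ in the definition of $G$. On $|z|=\rho$ with $\rho>|t|$ we have $|z-t\phi(z)|\ge\rho-|t|$, so dominated convergence applies as $\rho\to1$. On the circle $|z|=\rho$ we have $dz=iz\,d\theta$. Hence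
$$G(t)=\int_{\partial U}\frac{\zeta\,dm(\zeta)}{\zeta-t\phi(\zeta)}=\lim_{\rho\to1}\frac1{2\pi i}\int_{|z|=\rho}\frac{dz}{z-t\phi(z)}=\frac1{1-t\phi'(w(t))},$$
the last step being the residue at the simple zero $w(t)$. The last equality in (1) is the geometric series, which converges uniformly in $\zeta$ because $|\phi(\zeta)\bar\zeta|\le1$ a.e. $\square$

Here are two examples that we shall meet again.

**Example A.** $\phi(z)=(1+z^2)/2$. The equation is $tw^2-2w+t=0$, and the solution that vanishes at $0$ is $w(t)=(1-\sqrt{1-t^2})/t$. Since $\phi'(w)=w$, (1) gives $G(t)=1/(1-tw)=1/\sqrt{1-t^2}$. The coefficient of $t^{2j}$ is $\binom{2j}{j}4^{-j}$, which is indeed the coefficient of $z^{2j}$ in $\left(\frac{1+z^2}2\right)^{2j}$.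

**Example B.** $\phi(z)=\dfrac{a+z}{1+az}$ with $0<a<1$. The equation is $aw^2+(1-t)w-ta=0$. Put
$$D(t)=(1-t)^2+4a^2t=1-2t\cos\alpha+t^2=(1-te^{i\alpha})(1-te^{-i\alpha}),\qquad \cos\alpha=1-2a^2,$$
so that $\alpha=2\arcsin a\in(0,\pi)$. Then $D$ has no zero in $U$. With $\sqrt{D(0)}=1$ we get $w=\frac{t-1+\sqrt D}{2a}$: this root vanishes at $0$, the other root is near $-1/a\notin U$ for $t$ near $0$, and the identity theorem does the rest. Differentiating the equation gives $w'(2aw+1-t)=w+a$, i.e. $w'=(w+a)/\sqrt D$. Since $t(w+a)=w(1+aw)$,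
$$G=\frac{tw'}w=\frac{1+aw}{\sqrt D}=\frac12+\frac{1+t}{2\sqrt{D}},\qquad 2G-1=\frac{1+t}{\sqrt{D(t)}}.$$

What is $w$ for? By (1), the Taylor coefficients of $tw'/w$ are certain oscillating integrals on the circle, and the aim of the talk is to show that these, and a family of relatives, tend to $0$. Lemma 1 turns a question about measurable functions on $\partial U$ into one about the boundary behavior of a single holomorphic function.

## Asymptotically Toeplitz composition operators and a push-forward measure

The composition operator $C_\phi f=f\circ\phi$ is bounded on the Hardy space $H^2(U)$. In the basis $1,z,z^2,\dots$ its matrix is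
$$c_{\alpha,\beta}=\int_{\partial U}\phi(z)^\alpha z^{-\beta}\,\frac{dz}{2\pi iz}.$$
Let $S$ be the forward shift, $Sf=zf$, and $S^*$ its adjoint.

**Definition.** $C_\phi$ is weakly asymptotically Toeplitz (WAT) if $S^{*n}C_\phi S^n$ converges in the weak operator topology as $n\to\infty$.

Passing from $C_\phi$ to $S^{*n}C_\phi S^n$ moves the matrix $n$ steps along its diagonals, because $\langle S^{*n}C_\phi S^nz^j,z^i\rangle=\langle\phi^{n+j},z^{n+i}\rangle=c_{n+j,n+i}$. For instance, for $\phi(z)=z$ the sequence is constantly $I$. For $\phi(z)=-z$ the entry $c_{n,n}=(-1)^n$ diverges, so $C_\phi$ is not WAT. Both have $\phi(0)=0$. When $\phi(0)\ne0$, $C_\phi$ is WAT if and only if $\lim_n c_{n,n-k}=0$ for every $k\in\mathbb Z$ (we check this equivalence below).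

Put $E=\{\zeta\in\partial U:|\phi(\zeta)|=1\}$ and
$$b_{n,n-k}=\int_E\phi(z)^nz^{k-n}\frac{dz}{2\pi iz}.$$
The WAT conjecture on the circle, formulated by Nazarov and Shapiro and stated in Faruk F. Abi-Khuzam, "Decay estimates connected with Toeplitzness of composition operators", arXiv:1909.06634 (2019), says that for $\phi(0)\neq0$
$$\lim_{n\to\infty}b_{n,n-k}=0\qquad\text{for every }k\in\mathbb Z.\tag{2}$$
We shall prove that it is true. Introduce
$$\psi(\zeta)=\phi(\zeta)\overline\zeta\quad(\text{a.e. }\zeta\in\partial U),\qquad |\psi|\le1,\qquad E=\{|\psi|=1\}.$$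
Then
$$c_{n,n-k}=\int_{\partial U}\psi^n\zeta^k\,dm,\qquad b_{n,n-k}=\int_E\psi^n\zeta^k\,dm.\tag{3}$$
The difference $\int_{\partial U\setminus E}\psi^n\zeta^k\,dm$ tends to $0$ by dominated convergence, since $|\psi|<1$ there; so $c_{n,n-k}\to0$ if and only if $b_{n,n-k}\to0$.

**Definition.** $\nu$ is the push-forward of $m|_E$ under $\overline\psi$: $\nu(A)=m(\{\zeta\in E:\overline{\psi(\zeta)}\in A\})$ for Borel $A\subset\partial U$.

In Example A, $E=\{\pm1\}$ is null, $\nu=0$ and every $b_{n,n-k}$ is $0$. For a rotation $\phi=\lambda z$, $|\lambda|=1$, $\nu$ is the unit mass at $\overline\lambda$. In Example B, $E=\partial U$, and for $\zeta=e^{i\theta}$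
$$\psi(\zeta)=\frac{1+a\bar\zeta}{1+a\zeta}=e^{-i\gamma(\theta)},\qquad\gamma(\theta)=2\arg(1+ae^{i\theta}),\qquad \gamma'(\theta)=2\,\mathrm{Re}\frac{a\zeta}{1+a\zeta}=\frac{2a(a+\cos\theta)}{|1+a\zeta|^2}.$$
So $\overline\psi=e^{i\gamma}$ folds the circle onto the arc $\{e^{is}:|s|\le\alpha\}$. The folds are at $\cos\theta=-a$, i.e. $\zeta=-a\pm i\sqrt{1-a^2}$, where $\gamma=\pm2\arcsin a=\pm\alpha$. On the two arcs between the folds $\gamma$ is strictly monotone with $\gamma'\neq0$, so a change of variable gives $\nu\ll m$, and (2) follows from the Riemann–Lebesgue lemma. In general $\psi|_E$ is only a measurable function and there is nothing to differentiate. Nevertheless the conclusion survives.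

**Theorem 1.** Let $\phi:U\to U$ be holomorphic with $\phi(0)\ne0$. Then $\nu\ll m$. Consequently $\int_E\psi^n g\,dm\to0$ as $|n|\to\infty$ for every $g\in L^1(E)$, and $\int_{\partial U}\psi^n g\,dm\to0$ as $n\to+\infty$ for every $g\in L^1(\partial U)$. In particular (2) holds, and $C_\phi$ is WAT.

**Theorem 2 (classification).** For an arbitrary holomorphic $\phi:U\to U$ the following are equivalent: (i) $\phi$ is not of the form $\lambda z$ with $|\lambda|=1$; (ii) $\nu\ll m$; (iii) $c_{n,n-k}\to0$ for all $k$; (iv) $S^{*n}C_\phi S^n\to0$ in the weak operator topology. Moreover, $\{S^{*n}C_\phi S^n\}$ converges in the weak operator topology if and only if $\phi$ is not a rotation $\lambda z$ with $|\lambda|=1$, $\lambda\ne1$.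

**Theorem 3 (no rate of decay).** For every sequence $\varepsilon_n\to0$, $\varepsilon_n>0$, there is $\phi$ as in Theorem 1, continuous on $\overline U$, with $|c_{n,n}|\ge\varepsilon_n$ for infinitely many $n$.

Theorem 3 warns us that no universal estimate of the size of $c_{n,n}$ can prove Theorem 1; the argument has to be qualitative.

## Wiener's theorem gives averages, and a Cantor measure blocks the way from there

For $g\in L^1(E)$ let $\nu_g$ be the push-forward of $g\,m|_E$ under $\overline\psi$. On $E$ the point $\tau=\overline\psi$ has $\overline\tau=\psi$, so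
$$\int_E\psi^n g\,dm=\int_{\partial U}\overline\tau^{\,n}\,d\nu_g(\tau).\tag{4}$$
Thus $b_{n,n-k}$ is the $n$th Fourier coefficient of $\nu_g$ with $g=\zeta^k$. The natural first move is to look for atoms.

**Lemma 2.** If $\phi$ is not a rotation (in particular if $\phi(0)\ne0$), then $\nu$ has no atoms.

**Proof.** $\nu(\{\tau\})=m\{\zeta\in E:\phi(\zeta)=\overline\tau\zeta\}$. If this is positive, the bounded holomorphic function $\phi(z)-\overline\tau z$ has radial limit $0$ on a set of positive measure, so it vanishes identically, and $\phi=\overline\tau z$. $\square$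

Hence for $g=\zeta^k$ the measure $\nu_g$, whose total variation is at most $\nu$, has no atoms. Wiener's theorem says that $\frac1{2N+1}\sum_{|n|\le N}|\widehat{\nu_g}(n)|^2$ tends to the sum of the squared moduli of the atoms, which is $0$. So
$$\frac1N\sum_{n=1}^N|b_{n,n-k}|^2\to0.$$
This is known. It also gives the equivalence promised above: if $S^{*n}C_\phi S^n$ converges weakly, every $c_{n,n-k}$ converges, hence so does $b_{n,n-k}$, and the averages force the limit to be $0$. Conversely, if all $c_{n,n-k}\to0$, then all entries $c_{n+j,n+i}$ tend to $0$; the operators are bounded in norm by $\|C_\phi\|$ and the polynomials are dense, so $S^{*n}C_\phi S^n\to0$ weakly.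

Here the approach stops. Absence of atoms does not make Fourier coefficients tend to $0$. Let $\sigma$ be the distribution of $x=\sum_{j\ge1}2\epsilon_j3^{-j}$ modulo $1$, with $\epsilon_j$ independent and equal to $0$ or $1$ with probability $\frac12$. It has no atoms. Since $3x=2\epsilon_1+x'$ with $x'$ distributed like $x$, we get $\hat\sigma(3n)=\hat\sigma(n)$, so $\hat\sigma(3^j)=\hat\sigma(1)$ for all $j$. Moreover $|\hat\sigma(1)|=\prod_{j\ge1}|\cos(2\pi3^{-j})|>0$: no factor vanishes, because $4\cdot3^{-j}$ is never an odd integer, and $1-\cos(2\pi 3^{-j})=O(9^{-j})$. So we must exclude a continuous singular part of $\nu$, and for this we must find the place where such a part would live.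

A positive singular measure lives where its Poisson integral blows up. The Poisson integral of $\nu$ is an integral over $E$, and we have no formula for it. But if we integrate over all of $\partial U$ instead of $E$, we only add an absolutely continuous part, and the result is $2\,\mathrm{Re}\,G-1$, which (1) computes. By (1), blow-up of $G$ at a boundary point $\tau$ forces $t\phi'(w(t))\to1$ as $t=r\tau\to\tau$. Now put
$$Q(z)=z\phi'(z)-\phi(z).$$
Since $t=w/\phi(w)$ for $t\ne0$,
$$\frac1{G(t)}=1-\frac{w\,\phi'(w)}{\phi(w)}=-\frac{Q(w)}{\phi(w)},\qquad w=w(t).\tag{5}$$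
The function $Q$ does not involve $\tau$. So every $\tau$ in the blow-up set is sent by $w$ to a place where one and the same holomorphic function $Q\not\equiv0$ tends to $0$. The places where this happens in a good enough sense form a null set, by the Luzin–Privalov theorem. Two things remain to be arranged. First, $w$ must not shrink $\mu$-measure too much, so that a null image has a $\mu$-null preimage. Second, (5) gives $Q\to0$ only along the curve $r\mapsto w(r\tau)$, which might be tangent to the circle, while Luzin–Privalov asks for nontangential limits. The Julia–Carathéodory theorem repairs the second point.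

## Boundary tools: Poisson integrals, angular derivatives, Luzin–Privalov

$P[\mu]$ denotes the Poisson integral of a finite Borel measure $\mu$ on $\partial U$, with kernel $P_r(\theta)=\frac{1-r^2}{1-2r\cos\theta+r^2}$. For $\tau\in\partial U$ the kernel of the boundary point $\tau$, evaluated at $t\in U$, is $\mathrm{Re}\frac{\tau+t}{\tau-t}$. Herglotz: every positive harmonic function in $U$ is $P[\mu]$ for a unique finite positive $\mu$, and $\mu(\partial U)$ is its value at $0$. Fatou: $P[\mu]$ has finite radial limits $m$-a.e. We write $\mu_s$ for the part of $\mu$ singular to $m$.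

A nontangential limit at $\zeta\in\partial U$ is a limit within each Stolz region $\{z\in U:|\zeta-z|<C(1-|z|)\}$, $C>1$. We use three published results.

**(JC) Julia–Carathéodory** (Shapiro, *Composition Operators and Classical Function Theory*, Ch. 4; Cowen–MacCluer, *Composition Operators on Spaces of Analytic Functions*, Lemma 2.41 and Thm 2.44). Let $f:U\to U$ be holomorphic, $\zeta\in\partial U$, and $d=\liminf_{z\to\zeta}\frac{1-|f(z)|}{1-|z|}<\infty$. Then there is $\eta\in\partial U$ such that $f\to\eta$ and $f'\to d\,\eta\bar\zeta$ nontangentially at $\zeta$, and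
$$\frac{|\eta-f(z)|^2}{1-|f(z)|^2}\le d\,\frac{|\zeta-z|^2}{1-|z|^2},\qquad z\in U.\tag{6}$$

The number $d\,\eta\bar\zeta$ is the angular derivative of $f$ at $\zeta$. For $f(z)=(1+z^2)/2$ and $\zeta=1$, the quotient along the radius is $\frac{1-(1+x^2)/2}{1-x}=\frac{1+x}2\to1$, so $d\leq 1$ is finite; $f(x)\to1$ gives $\eta=1$, and $f'(x)=x\to1$ gives $d=1$. This is a boundary fixed point with derivative exactly $1$, the kind that will concern us.

**(LP) Luzin–Privalov** (Collingwood–Lohwater, *The Theory of Cluster Sets*, Thm 8.1; Pommerenke, *Boundary Behaviour of Conformal Maps*, §6.5). If $Q$ is holomorphic in $U$ and has nontangential limit $0$ at every point of a set of positive measure on $\partial U$, then $Q\equiv0$.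

No growth condition is put on $Q$; this matters, because our $Q$ contains $\phi'$.

**(D)** (Rudin, *Real and Complex Analysis*, Thm 7.15). If $\sigma$ is a finite positive Borel measure with $\sigma\perp m$, then for $\sigma$-a.e. $\tau$ the symmetric derivative of $\sigma$ with respect to $m$ at $\tau$, i.e. $\lim\sigma(I)/m(I)$ over arcs $I$ centered at $\tau$ and shrinking to $\tau$, is $+\infty$.

**Lemma 3.** Let $\mu$ be a finite positive Borel measure on $\partial U$ and $\Sigma=\{\tau\in\partial U:P[\mu](r\tau)\to\infty\ (r\to1)\}$. Then $\Sigma$ is Borel, $m(\Sigma)=0$, and $\mu_s(\partial U\setminus\Sigma)=0$.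

**Proof.** $P[\mu](r\tau)$ is continuous in $(r,\tau)$, so it is enough to test rational $r$:
$$\Sigma=\bigcap_{K\in\mathbb N}\ \bigcup_{j\ge2}\ \bigcap_{r\in\mathbb Q\cap(1-1/j,1)}\{\tau:P[\mu](r\tau)\ge K\}.$$
This is Borel. By Fatou's theorem $m(\Sigma)=0$. For $|\theta|\le1-r$,
$$1-2r\cos\theta+r^2=(1-r)^2+4r\sin^2(\theta/2)\le(1-r)^2+\theta^2\le2(1-r)^2,$$
so $P_r(\theta)\ge\frac{1-r^2}{2(1-r)^2}\ge\frac1{2(1-r)}$. Let $I_r(\tau)$ be the arc centered at $\tau$ of angular half-width $1-r$, so $m(I_r(\tau))=(1-r)/\pi$. Then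
$$P[\mu](r\tau)\ge\frac{\mu_s(I_r(\tau))}{2(1-r)}=\frac1{2\pi}\,\frac{\mu_s(I_r(\tau))}{m(I_r(\tau))},$$
which tends to $\infty$ for $\mu_s$-a.e. $\tau$ by (D). $\square$

## A measure $\mu\ge\nu$ whose Poisson integral is $2\,\mathrm{Re}\,G-1$

**Step 1.** The purpose of this step is to replace $\nu$ by a measure that $w$ can see. The definition $G(t)=\int\frac{dm}{1-t\psi}$ and the identity $\frac2{1-x}-1=\frac{1+x}{1-x}$ give
$$2\,\mathrm{Re}\,G(t)-1=\int_{\partial U}\mathrm{Re}\,\frac{1+t\psi}{1-t\psi}\,dm>0,\qquad t\in U,$$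
with value $1$ at $t=0$. By Herglotz there is a unique probability measure $\mu$ on $\partial U$ with
$$2\,\mathrm{Re}\,G-1=P[\mu].$$

We split the integral. For $\zeta\in E$ put $\tau=\overline{\psi(\zeta)}$; then $\frac{1+t\psi}{1-t\psi}=\frac{\tau+t}{\tau-t}$, so the integrand is the Poisson kernel of the boundary point $\overline{\psi(\zeta)}$, and integration over $E$ gives $P[\nu](t)$. For $|\psi(\zeta)|<1$ the integrand is harmonic in $t$ on a neighborhood of $\overline U$. Hence it is the Poisson integral of its boundary values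
$$p_\zeta(\tau)=\frac{1-|\psi(\zeta)|^2}{|1-\tau\psi(\zeta)|^2}\ge0,\qquad\int p_\zeta\,dm=1,$$
the last because the value at $t=0$ is $1$. By Fubini and uniqueness of the representing measure,
$$\mu=\nu+H\,m,\qquad H(\tau)=\int_{\partial U\setminus E}p_\zeta(\tau)\,dm(\zeta)\in L^1(m).\tag{7}$$
Nothing in the derivation of (7) used $\phi(0)\neq0$. Since $\nu\le\mu$, it suffices to prove $\mu\ll m$. By (7) and Lemma 2, $\mu$ has no atoms.

## The boundary map $B$ and the identity $m(B(A))=\frac12(m+\mu)(A)$

From now until the end of the proof of Theorem 1, $\phi(0)\ne0$. By (1),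
$$\frac{tw'(t)}{w(t)}=G(t)=\frac1{1-t\phi'(w(t))},\qquad\mathrm{Re}\,G=\tfrac12(1+P[\mu])>\tfrac12.\tag{8}$$

**Step 2.** This step shows that the argument of $w$ extends continuously to $\partial U$, moves strictly forward there, and has rate $\frac12(m+\mu)$. As $\phi\circ w$ is zero-free in $U$, let $L$ be a branch of $\log\phi(w(t))=\log(w(t)/t)$. By (8), $tL'(t)=G(t)-1$. Since $\partial_\theta L(re^{i\theta})=itL'(t)$ with $t=re^{i\theta}$,
$$\partial_\theta\,\mathrm{Im}\,L(re^{i\theta})=\mathrm{Re}\,G-1=\tfrac12\big(P[\mu](re^{i\theta})-1\big).\tag{9}$$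
Now we integrate the measure. Let $M(\theta)=2\pi\mu(\{e^{is}:0\le s<\theta\})$ for $0\le\theta\le2\pi$, extended by $M(\theta+2\pi)=M(\theta)+2\pi$. It is nondecreasing, and it is continuous because $\mu$ has no atoms. So $F(\theta)=\frac12(M(\theta)-\theta)$ is continuous, $2\pi$-periodic, and of bounded variation on $[0,2\pi]$. Let $V$ be its Poisson integral. Integrate by parts in $s$; the boundary terms cancel by periodicity:
$$\partial_\theta V(re^{i\theta})=\frac1{2\pi}\int_0^{2\pi}P_r'(\theta-s)F(s)\,ds=\frac1{2\pi}\int_0^{2\pi}P_r(\theta-s)\,dF(s)=\tfrac12\big(P[\mu](re^{i\theta})-1\big),$$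
since $dF=\frac12(2\pi\,d\mu-ds)$. By (9), $\mathrm{Im}\,L-V$ is harmonic and does not depend on $\theta$. By the mean value property it equals its value at $0$ on every circle, so it is constant. As $V$ extends continuously to $\overline U$ with boundary values $F$, so does $\mathrm{Im}\,L$, with boundary values $F+\text{const}$. An argument of $w(re^{i\theta})=re^{i\theta}e^{L(re^{i\theta})}$ is $\theta+\mathrm{Im}\,L(re^{i\theta})$, which tends as $r\to1$ to
$$\beta(\theta)=\theta+F(\theta)+\text{const}=\tfrac12(\theta+M(\theta))+\text{const}.$$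
The function $\beta$ is continuous and strictly increasing, and $\beta(\theta+2\pi)=\beta(\theta)+2\pi$. Hence $B:e^{i\theta}\mapsto e^{i\beta(\theta)}$ is a homeomorphism of $\partial U$.

**Step 3.** We record what $B$ does to measure:
$$m(B(A))=\tfrac12(m+\mu)(A)\qquad\text{for every Borel }A\subset\partial U.\tag{10}$$
For $A=\{e^{is}:a\le s<b\}$ with $b-a\le2\pi$, both sides equal $\frac1{2\pi}(\beta(b)-\beta(a))$. Both sides are finite Borel measures in $A$ (the left side because $B$ is a homeomorphism). The half-open arcs with parameter interval inside $[0,2\pi)$, together with $\emptyset$, form a $\pi$-system that generates the Borel sets and contains the whole circle. So (10) holds for all Borel $A$. In particular $\mu(A)\le2m(B(A))$: this is the promise that a null image has a $\mu$-null preimage.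

**Step 4.** We check that $w$ has a radial limit at every boundary point, without exception. By (8), $\partial_r\log|w(r\tau)|=r^{-1}\mathrm{Re}\,G(r\tau)>0$, so $|w(r\tau)|$ increases to some $R(\tau)\in(0,1]$. With Step 2,
$$w(\tau):=\lim_{r\to1}w(r\tau)=R(\tau)B(\tau)\quad\text{exists for every }\tau\in\partial U.\tag{11}$$

## Blow-up points of $P[\mu]$ are sent to nontangential zeros of $z\phi'-\phi$

Let $\Sigma=\{\tau:P[\mu](r\tau)\to\infty\}$. By Lemma 3, $\Sigma$ is Borel and $\mu_s(\partial U)=\mu_s(\Sigma)\le\mu(\Sigma)$. We shall prove $\mu(\Sigma)=0$.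

The examples show what to expect. In Example A, $G=1/\sqrt{1-t^2}$, so $\Sigma=\{1,-1\}$; $w(\pm1)=\pm1$, and $Q(z)=z^2-\frac{1+z^2}2=\frac{z^2-1}2$ vanishes exactly there. In Example B, $2G-1=(1+t)/\sqrt{D(t)}$ has a finite radial limit at each $\tau\neq e^{\pm i\alpha}$. At $\tau=e^{i\alpha}$ we have $D(r\tau)=(1-r)(1-r\tau^2)$, so the square of $(1-r)^{1/2}(2G(r\tau)-1)$ tends to $\frac{(1+\tau)^2}{1-\tau^2}=\frac{1+\tau}{1-\tau}=i\cot\frac\alpha2$. As $\mathrm{Re}(2G-1)>0$, the quantity itself tends to the root with argument $\pi/4$, and $\mathrm{Re}(2G-1)\to\infty$. By symmetry the same happens at $e^{-i\alpha}$, so $\Sigma=\{e^{i\alpha},e^{-i\alpha}\}$. Here $w(e^{i\alpha})=\frac{e^{i\alpha}-1}{2a}=ie^{i\alpha/2}=-a+i\sqrt{1-a^2}$, a fold of $\overline\psi$. And $Q(z)=0$ reads $z(1-a^2)=(a+z)(1+az)$, i.e. $z^2+2az+1=0$, whose roots are $-a\pm i\sqrt{1-a^2}$.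

Fix $\tau\in\Sigma$ and write $f=\tau\phi$, $w_r=w(r\tau)$ for $0<r<1$. Since $|G(r\tau)|\to\infty$, (8) and $w_r=r\tau\phi(w_r)$ give
$$rf'(w_r)\to1\quad(r\to1),\qquad f(w_r)=\frac{w_r}r.\tag{12}$$

**Step 5.** This step shows that $R(\tau)=1$, so that $w(\tau)=B(\tau)$ lies on the circle. Otherwise $p=w(\tau)\in U$, and by continuity (12) gives $f(p)=p$, $f'(p)=1$. Let $\sigma$ be a disk automorphism with $\sigma(p)=0$. Then $\sigma\circ f\circ\sigma^{-1}$ maps $U$ to $U$, fixes $0$, and has derivative $1$ there by the chain rule. By the Schwarz lemma it is the identity, so $f(z)\equiv z$, and $\phi(0)=0$, a contradiction. Write $\zeta:=w(\tau)=B(\tau)\in\partial U$.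

**Step 6.** Now we show that $f$ has an angular derivative at $\zeta$ and that $\zeta$ is a boundary fixed point. By (12),
$$\frac{1-|f(w_r)|}{1-|w_r|}=\frac{1-|w_r|/r}{1-|w_r|}<1,\qquad w_r\to\zeta,$$
so (JC) applies with $d\le1$. Julia's inequality (6) at $z=w_r$ reads
$$|\eta-w_r/r|^2\le d\,|\zeta-w_r|^2\,\frac{1-|w_r|^2/r^2}{1-|w_r|^2}\le d\,|\zeta-w_r|^2.\tag{13}$$
Let $r\to1$. The right side tends to $0$ and $w_r/r\to\zeta$, so $\eta=\zeta$. Hence $f\to\zeta$ and $f'\to d$ nontangentially at $\zeta$.

**Step 7.** It remains to see that $d=1$. We would like to read this off from $rf'(w_r)\to1$, but we do not know that $w_r$ approaches $\zeta$ nontangentially. It turns out that $d<1$ would force exactly that. Suppose $d<1$. By (13) with $\eta=\zeta$, and since $|w_r|/r=|f(w_r)|<1$,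
$$|\zeta-w_r|\le|\zeta-w_r/r|+|w_r|\Big(\frac1r-1\Big)\le\sqrt d\,|\zeta-w_r|+(1-|w_r|).$$
So $|\zeta-w_r|\le(1-\sqrt d)^{-1}(1-|w_r|)$: the curve stays in a Stolz region at $\zeta$. By Step 6, $rf'(w_r)\to d<1$, which contradicts (12). Hence $d=1$. (When $d=1$ we learn nothing about the curve, and we need nothing: (JC) already gives the nontangential limits.)

**Step 8.** We now eliminate $\tau$. For the fixed $\tau\in\Sigma$,
$$Q(z)=z\phi'(z)-\phi(z)=\overline\tau\,\big(zf'(z)-f(z)\big)\longrightarrow\overline\tau(\zeta\cdot1-\zeta)=0$$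
nontangentially at $\zeta=B(\tau)$. The function $Q$ does not depend on $\tau$. So $Q$ has nontangential limit $0$ at every point of $B(\Sigma)$, which is Borel because $B$ is a homeomorphism. Since $Q(0)=-\phi(0)\neq0$, (LP) gives $m(B(\Sigma))=0$. By (10), $\mu(\Sigma)\le2m(B(\Sigma))=0$. Hence $\mu_s=0$, that is $\mu\ll m$, and $\nu\le\mu$ gives
$$\nu\ll m.$$

## Riemann–Lebesgue finishes Theorem 1

**Step 9.** This step turns absolute continuity into decay, for all $k$ at once. Let $g\in L^1(E)$ and let $\nu_g$ be as in (4). If $m(N)=0$, then $m(\{\zeta\in E:\overline\psi(\zeta)\in N\})=\nu(N)=0$, so $\nu_g$ vanishes on $N$ and on all its Borel subsets. Thus $\nu_g\ll m$, and by the Riemann–Lebesgue lemma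
$$\int_E\psi^ng\,dm=\int\overline\tau^{\,n}\,d\nu_g(\tau)\to0,\qquad|n|\to\infty.$$
The choice $g=\zeta^k$ gives $b_{n,n-k}\to0$, which is (2). For $g\in L^1(\partial U)$, $\int_{\partial U\setminus E}\psi^ng\,dm\to0$ as $n\to+\infty$ by dominated convergence, since $|\psi|<1$ a.e. on $\partial U\setminus E$. Adding the two parts gives $\int_{\partial U}\psi^ng\,dm\to0$. In particular $c_{n,n-k}\to0$ for every $k$, so $C_\phi$ is WAT. This proves Theorem 1. $\blacksquare$

## Symbols that fix the origin: proof of Theorem 2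

When $\phi(0)=0$ the function $w$ is identically $0$ and is of no use, but then $G$ can be computed directly.

**(i) implies (ii).** If $\phi(0)\ne0$ this is Theorem 1. Let $\phi(0)=0$ with $\phi$ not a rotation. By the Schwarz lemma $\phi(z)/z$ is holomorphic from $U$ to $U$; call it $\psi$, since its boundary function is $\phi\overline\zeta$. For fixed $t\in U$ the function $1/(1-t\psi)$ is bounded and holomorphic, so the mean value property gives
$$G(t)=\int\frac{dm}{1-t\psi}=\frac1{1-t\psi(0)}.$$
Hence $2\,\mathrm{Re}\,G-1=\mathrm{Re}\frac{1+t\psi(0)}{1-t\psi(0)}$, and $\mu$ has the bounded density $\frac{1-|\psi(0)|^2}{|1-\tau\psi(0)|^2}$. The decomposition (7) did not use $\phi(0)\ne0$, so $\nu\le\mu$ and $\nu\ll m$.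

**(ii) implies (iii).** Step 9 uses only $\nu\ll m$, so it applies verbatim.

**(iii) is equivalent to (iv).** We have $\langle S^{*n}C_\phi S^nz^j,z^i\rangle=c_{n+j,n+i}$, which is $c_{N,N-k}$ with $N=n+j$, $k=j-i$, and every $k\in\mathbb Z$ occurs. So (iv) implies (iii). Conversely, under (iii) the sesquilinear forms tend to $0$ on polynomials; the operators are uniformly bounded by $\|C_\phi\|$ and the polynomials are dense, so (iv) follows.

**(iii) implies (i).** For $\phi=\lambda z$ with $|\lambda|=1$, $c_{n,n}=\lambda^n\not\to0$.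

**The last sentence of the theorem.** If $\phi$ is not of the form $\lambda z$ with $|\lambda|=1$, the sequence tends weakly to $0$ by (iv). If $\phi=z$, then $S^{*n}C_\phi S^n=I$ for all $n$. If $\phi=\lambda z$ with $|\lambda|=1$, $\lambda\neq1$, then $\langle S^{*n}C_\phi S^n1,1\rangle=c_{n,n}=\lambda^n$ diverges, so there is no weak limit. $\blacksquare$

## A resonant perturbation at one frequency

For Theorem 3 we look for $\phi=e^h$ with $\mathrm{Re}\,h<0$ in $U$, and we build $h$ by adding corrections $g/N$, each of which makes $c_{N,N}$ large at one chosen frequency $N$. On an arc where $\mathrm{Re}\,h=0$, $\psi^N=e^{Nh}\zeta^{-N}=e^{-iN\Phi}$ oscillates, with $\Phi=\theta-\mathrm{Im}\,h$. Changing $h$ to $h+g/N$ multiplies it by $e^{g}$. If $g$ contains a term $\chi e^{iN\Phi}$, the first-order term of $e^g$ cancels the oscillation and leaves a fixed amount behind. Two constraints must be met: $g$ must be holomorphic, and $\mathrm{Re}\,g\le0$. We take $\mathrm{Re}\,g=-\chi(1-\cos N\Phi)$. If $\Phi'>0$, then $e^{iN\Phi}$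 has almost only positive frequencies, so the holomorphic function with real part $\chi\cos N\Phi$ is almost $\chi e^{iN\Phi}$.

For real $u\in C^\infty(\partial U)$ let $u+i\tilde u$ be its analytic completion $\int\frac{\xi+z}{\xi-z}u(\xi)\,dm(\xi)$, with $\tilde u$ of mean $0$; it is $C^\infty$ on $\overline U$. If $u$ has Fourier coefficients $\hat u(l)$, the completion has Taylor coefficients $\hat u(0)$ and $2\hat u(l)$, $l>0$; for example, $u=\cos\theta$ has completion $z$. Write $\zeta=e^{i\theta}$, and let $\|\cdot\|_\infty$ be the supremum norm (for functions holomorphic in $U$ and continuous on $\overline U$, the suprema over $\overline U$ and $\partial U$ agree).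

**Lemma 4.** Let $h$ be holomorphic in $U$ and $C^\infty$ on $\overline U$, $\mathrm{Re}\,h<0$ in $U$. Let $J\neq\partial U$ be a nondegenerate closed arc with $\mathrm{Re}\,h=0$ and $\frac d{d\theta}\mathrm{Im}\,h<1$ on $J$. Then there are $0\le\chi\in C^\infty$ supported in the interior of $J$, a number $\delta>0$, and functions $g_N$ holomorphic in $U$ and $C^\infty$ on $\overline U$ such that $-2\chi\le\mathrm{Re}\,g_N\le0$ on $\partial U$, $\sup_N\|g_N\|_\infty<\infty$, and
$$\Big|\int_{\partial U}e^{Nh+g_N}\zeta^{-N}\,dm\Big|\ge\delta\qquad\text{for all large }N.$$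

**Proof.** **Setting up.** On $J$ put $\Phi=\theta-\mathrm{Im}\,h$. By compactness $\Phi'\ge c$ on $J$ for some $0<c\le1$. Let $0\le\chi\in C^\infty$ be supported in the interior of $J$ (it will be chosen at the end), let $g_N$ be the analytic completion of $-\chi(1-\cos N\Phi)$, and let $v=\chi e^{iN\Phi}$; both functions are $0$ off $J$ and $C^\infty$ on $\partial U$. Clearly $-2\chi\le\mathrm{Re}\,g_N\le0$ on $\partial U$.

**The negative frequencies of $v$ are small.** For $l\ge0$, $\hat v(-l)=\frac1{2\pi}\int\chi e^{ip}\,d\theta$ with $p=N\Phi+l\theta$. On $J$ we have $p'\ge cN+l$ and $|p''|,|p'''|\le CN\le C'p'$, where $C,C'$ do not depend on $N,l$. Integrate by parts twice, writing $e^{ip}=(e^{ip})'/(ip')$; there are no boundary terms: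
$$\int\chi e^{ip}\,d\theta=-\int\Big(\frac1{p'}\Big(\frac{\chi}{p'}\Big)'\Big)'e^{ip}\,d\theta=-\int\Big(\frac{\chi''}{p'^2}-\frac{3\chi'p''}{p'^3}-\frac{\chi p'''}{p'^3}+\frac{3\chi p''^2}{p'^4}\Big)e^{ip}\,d\theta.$$
Each term is $O(p'^{-2})$, so $|\hat v(-l)|\le C''(cN+l)^{-2}$, and $\sum_{l\ge0}|\hat v(-l)|=O(1/N)$.

**The shape of $g_N$.** The completion of $\mathrm{Re}\,v$ has coefficients $\hat v(l)+\overline{\hat v(-l)}$ for $l>0$ and $\mathrm{Re}\,\hat v(0)$ for $l=0$. So on $\partial U$ it differs from $v$ by at most $2\sum_{l\ge0}|\hat v(-l)|=O(1/N)$. Since $\chi\cos N\Phi=\mathrm{Re}\,v$,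
$$g_N=-(\chi+i\tilde\chi)+\chi e^{iN\Phi}+O(1/N)\qquad\text{uniformly on }\partial U.\tag{14}$$
In particular $\sup_N\|g_N\|_\infty<\infty$.

**The integral.** On $J$, $e^{Nh}\zeta^{-N}=e^{-iN\Phi}$; on $\partial U$, $|e^{Nh}|\le1$. By (14), writing $e^v=1+(e^v-1)$, where $e^v-1$ vanishes off $J$,
$$\int e^{Nh+g_N}\zeta^{-N}dm=\int_{\partial U}(e^h\overline\zeta)^Ne^{-\chi-i\tilde\chi}\,dm+\int_Je^{-iN\Phi}e^{-\chi-i\tilde\chi}\big(e^{\chi e^{iN\Phi}}-1\big)\,dm+o(1).$$
The first integral tends to $0$ by Theorem 1, applied to $e^h$, which maps $U$ to $U$ and has $e^{h(0)}\ne0$, with $g=e^{-\chi-i\tilde\chi}$. The second, with the exponential expanded, is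
$$\sum_{l\ge1}\frac1{l!}\int_J\chi^le^{-\chi-i\tilde\chi}e^{iN(l-1)\Phi}\,dm.$$
For each $l\ge2$ take $x=\Phi(\theta)$ as the variable, which is allowed as $\Phi'\ge c$; by Riemann–Lebesgue the term tends to $0$. The terms are dominated by $\|\chi\|_\infty^l/l!$, so their sum over $l\ge2$ tends to $0$. The term $l=1$ does not depend on $N$. So the whole integral tends to
$$D_\chi=\int\chi\,e^{-\chi-i\tilde\chi}\,dm.$$

**Choice of $\chi$.** Start from any $\chi\not\equiv0$ and replace it by $s\chi$, $s>0$. Then $D_{s\chi}=s\int\chi\,dm+O(s^2)\ne0$ for small $s$. Fix such a choice and let $\delta=|D_{s\chi}|/2$. $\square$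

It is worth noticing that the proof uses Theorem 1: it disposes of the term without resonance, about which we know nothing off $J$.

## Infinitely many resonances: proof of Theorem 3

**Separated arcs.** We need room for infinitely many perturbations that do not disturb each other. Let $J_k=\{e^{i\theta}:4^{-k-1}\le\theta\le2\cdot4^{-k-1}\}$, $k\ge0$. These closed arcs are disjoint, since $2\cdot4^{-k-2}<4^{-k-1}$, and they accumulate only at $1$, which lies in none of them. So $\rho_k:=\mathrm{dist}\big(J_k,\bigcup_{i\ne k}J_i\big)>0$.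

**A perturbation is tame on the other arcs.** Let $g$ be the analytic completion of $u\in C^\infty$ supported in $J_k$. Differentiating the kernel gives, off $J_k$, $zg'(z)=\int\frac{2z\xi}{(\xi-z)^2}u(\xi)\,dm(\xi)$. As $dg/d\theta=izg'$ on $\partial U$,
$$|dg/d\theta|\le2\|u\|_\infty\rho_k^{-2}\qquad\text{on }J_i,\ i\ne k.\tag{15}$$

**The recursion.** Let $h^{(0)}=-s(\chi_0+i\tilde\chi_0)$, where $0\le\chi_0\in C^\infty$, $\chi_0\not\equiv0$, $\mathrm{supp}\,\chi_0\subset J_0$, and $s>0$ is so small that $|dh^{(0)}/d\theta|\le\frac14$ on $J_i$ for all $i\ge1$; this is possible by (15). Then $\mathrm{Re}\,h^{(0)}<0$ in $U$, being the Poisson integral of $-s\chi_0$. For $k\ge1$ apply Lemma 4 to $h^{(k-1)}$ and $J_k$. It gives $\chi_k$, $\delta_k$ and functions $g_{k,N}$. With $N_0=0$, choose an integer $N_k>N_{k-1}$, put $g_k=g_{k,N_k}$, and set $h^{(k)}=h^{(k-1)}+g_k/N_k$. Here $N_k$ is so large that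

* (A) $\big|\int e^{N_kh^{(k)}}\zeta^{-N_k}dm\big|=\big|\int e^{N_kh^{(k-1)}+g_k}\zeta^{-N_k}dm\big|\ge\delta_k$ and $\varepsilon_{N_k}\le\delta_k/2$;
* (B) $\|g_k\|_\infty N_j/N_k\le2^{-k-1}\delta_j$ for all $1\le j<k$, and $\|g_k\|_\infty/N_k\le2^{-k}$;
* (C) $|d(g_k/N_k)/d\theta|\le2^{-k-2}$ on $J_i$, $i\ne k$.

This is possible: (A) by Lemma 4 and $\varepsilon_n\to0$, where it matters that $\delta_k$ does not depend on $N$; (B) because $\sup_N\|g_{k,N}\|_\infty<\infty$; (C) because $g_{k,N}$ is the completion of a function supported in $J_k$ with values in $[-2\|\chi_k\|_\infty,0]$, so by (15) $|dg_{k,N}/d\theta|\le4\|\chi_k\|_\infty\rho_k^{-2}$ on $J_i$, $i\neq k$, a bound free of $N$.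

**The recursion never stops.** We must check the hypotheses of Lemma 4 for $h^{(k)}$ and $J_{k+1}$, $k\ge0$. On $J_{k+1}$, $\mathrm{Re}\,h^{(k)}=0$, because on $\partial U$ the functions $\mathrm{Re}\,h^{(0)}$ and $\mathrm{Re}\,g_j$ $(1\le j\le k)$ vanish off $J_0$ and $J_j$ respectively. By the choice of $s$ and (C), $\big|\frac d{d\theta}h^{(k)}\big|\le\sum_{j\ge0}2^{-j-2}=\frac12<1$ on $J_{k+1}$. In $U$, $\mathrm{Re}\,h^{(k)}\le\mathrm{Re}\,h^{(0)}<0$, since $\mathrm{Re}\,g_j\le0$. Finally $h^{(k)}$ is $C^\infty$ on $\overline U$.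

**The limit.** By (B), $h=\lim h^{(k)}$ exists uniformly on $\overline U$, and $\mathrm{Re}\,h\le\mathrm{Re}\,h^{(0)}<0$ in $U$. Put $\phi=e^h$. It is continuous on $\overline U$, holomorphic in $U$ with $|\phi|<1$ there, and $\phi(0)\ne0$.

**The lower bound survives later perturbations.** If $\mathrm{Re}\,a,\mathrm{Re}\,b\le0$, then $|e^a-e^b|\le|a-b|$, because on the segment from $a$ to $b$ the derivative of $\exp$ has modulus at most $1$. So by (B), on $\partial U$ and for $j\ge1$,
$$|\phi^{N_j}-e^{N_jh^{(j)}}|\le N_j\sum_{k>j}\frac{\|g_k\|_\infty}{N_k}\le\sum_{k>j}2^{-k-1}\delta_j\le\frac{\delta_j}2.$$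
Since $c_{N_j,N_j}=\int\phi^{N_j}\zeta^{-N_j}\,dm$, (A) gives
$$|c_{N_j,N_j}|\ge\delta_j-\frac{\delta_j}2=\frac{\delta_j}2\ge\varepsilon_{N_j}\qquad\text{for all }j\ge1.$$
The $N_j$ are strictly increasing, so $|c_{n,n}|\ge\varepsilon_n$ for infinitely many $n$. $\blacksquare$
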